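# Unbounded faces of the convex hull of the support of an algebraic series

## 1. A guess: the discriminant knows the unbounded directions

The geometric series $\sum_m x^m$ is infinite because $1-x$ has a zero. Likewise, a root $\phi$ of a polynomial $P(\mathbf x,y)$ can be expected to have infinitely many terms only because the leading coefficient of $P$, or its discriminant, vanishes somewhere. So here is a first guess. Let $\Delta$ be the leading coefficient times the discriminant. The order used to expand $\phi$ selects a vertex of the Newton polytope of $\Delta$, and *the unbounded directions of the convex hull of the support of $\phi$ are spanned by the edges leaving that vertex*. We make this precise, test it, see it fail, and then find out what is true.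

**Series.** Let $\mathbb K$ be an algebraically closed field of characteristic zero; when we compute, $\mathbb K=\overline{\mathbb Q}$ with exact arithmetic. Cones are closed, finitely generated convex cones in $\mathbb R^n$. A *series* is a formal sum $\phi=\sum_{I\in\mathbb Q^n}a_I\mathbf x^I$, $a_I\in\mathbb K$, whose support $\mathrm{supp}(\phi)=\{I:a_I\ne0\}$ lies in $(v+C)\cap\frac1k\mathbb Z^n$ for some $k\ge1$, some $v\in\mathbb R^n$ and some line-free cone $C$. It is *algebraic* if $P(\mathbf x,\phi)=0$ for some nonzero $P\in\mathbb K[\mathbf x][y]$; the irreducible such $P$, unique up to a nonzero constant, is its *minimal polynomial*.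

**Orders.** A vector $w\in\mathbb R^n$ is *generic* if its coordinates are linearly independent over $\mathbb Q$. It then orders $\mathbb Q^n$ totally by $I\mapsto w\cdot I$. For computations its coordinates are real algebraic, so that comparisons are decidable. A line-free cone $C$ is *compatible* with $w$ if $w\cdot c<0$ for all nonzero $c\in C$. For example, the first quadrant is compatible with $w=(-1,-\sqrt2)$ and not with $(1,-\sqrt2)$. If the support lies in $(v+C)\cap\frac1k\mathbb Z^n$ with $C$ compatible with $w$, it can be listed as $\alpha_1,\alpha_2,\dots$ with $w\cdot\alpha_1>w\cdot\alpha_2>\cdots$, and we speak of the *first $N$ terms* of $\phi$ with respect to $w$. For $\sum_m x^m$ and $w<0$ they are $1,x,\dots,x^{N-1}$.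

**Encodings.** The Newton–Puiseux algorithm computes, for a polynomial and an order $w$, arbitrarily many first terms of its series roots with respect to $w$. An algebraic series is therefore *encoded* by its minimal polynomial, an order $w$, and enough first terms to single it out among the roots. For instance, $y^2=1+x$, $w=-1$ and the first term $1$ encode $\sqrt{1+x}=1+\frac x2-\cdots$.

**The polyhedron.** $Q(\phi)$ is the closure of $\mathrm{conv}(\mathrm{supp}\,\phi)$. A *face* is $Q(\phi)$ itself or a nonempty intersection of $Q(\phi)$ with a supporting hyperplane. The *recession cone* of a closed convex set $Q$ is $\mathrm{rec}(Q)=\{y: Q+\mathbb R_{\ge0}\,y\subseteq Q\}$.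

We want to know: *is there an algorithm that takes any encoding of any algebraic series $\phi$ and returns the complete list of unbounded faces of $Q(\phi)$, each as $\mathrm{conv}(V)+\mathrm{cone}(R)$ with explicit finite sets $V$ of points and $R$ of rays?* The problem is from Manfred Buchacher, "The Newton-Puiseux algorithm and effective algebraic series", arXiv:2209.00875 (2022). It is known that $Q(\phi)$ has finitely many vertices and that its vertices and bounded faces are computable from an encoding. We shall not use this; the Newton–Puiseux algorithm is all we take over.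

**Newton polytopes and normal fans.** For $0\ne f=\sum f_\mu\mathbf x^\mu$ let $\mathrm{Newt}(f)=\mathrm{conv}(\mathrm{supp} f)$; recall $\mathrm{Newt}(fg)=\mathrm{Newt}(f)+\mathrm{Newt}(g)$. Let $P=\sum_{i=0}^dp_i(\mathbf x)y^i$, $p_d\ne0$, be the minimal polynomial of $\phi\ne0$, and put
$$\Delta=p_d\,\mathrm{Disc}_y(P),\qquad \mathrm{Disc}_y(P)=1\ \text{if } d=1 .$$
$P$ is irreducible and the characteristic is $0$, so $P$ is separable in $y$ and $\Delta\neq0$. For a vertex $v$ of $\mathrm{Newt}(\Delta)$ put
$$\sigma_v=\{g\in\mathbb R^n:\ g\cdot v\ge g\cdot\mu\ \ \forall\mu\in\mathrm{supp}\,\Delta\}.$$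
These are the maximal cones of the normal fan of $\mathrm{Newt}(\Delta)$; let $\Sigma_{\max}$ be their set. They are finite in number, rational and full-dimensional, and they cover $\mathbb R^n$. The interior of $\sigma_v$ is where all inequalities with $\mu\ne v$ are strict: if $g\cdot v=g\cdot\mu$, then moving $g$ towards $\mu-v$ leaves $\sigma_v$. A generic $w$ satisfies $w\cdot(\mu-\mu')\neq0$ for $\mu\ne\mu'$ in $\mathrm{supp}\,\Delta$, so it lies in the interior of exactly one $\sigma_0\in\Sigma_{\max}$. For $\Delta=1-x_1$ and $n=2$ the maximal cones are the half planes $g_1\le0$ and $g_1\ge0$. For a monomial $\Delta$ there is one cone, $\mathbb R^n$.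

With the polar $S^\circ=\{c: g\cdot c\le0\ \forall g\in S\}$, the guess reads
$$\mathrm{rec}(Q(\phi))=\sigma_0^\circ\qquad(w\in\mathrm{int}\,\sigma_0). \tag{1.1}$$

**Tests that succeed.** Let all $w_i<0$. For $\phi=1+x_1$ we have $\Delta=1$, $\sigma_0^\circ=\{0\}$: correct. For $\phi=1+\frac{x_2}{1-x_1}$ we have $P=(1-x_1)y-(1-x_1+x_2)$, $\Delta=1-x_1$, $\sigma_0=\{g_1\le0\}$, so (1.1) predicts the ray spanned by $(1,0)$. The support is $\{(0,0)\}\cup\{(m,1):m\ge0\}$: correct. For $\phi=\sqrt{1+x_1+x_2}$ we have $\Delta=4(1+x_1+x_2)$, $\sigma_0=\{g_1,g_2\le0\}$, and the prediction is the first quadrant. The support is all of $\mathbb Z_{\ge0}^2$, since $\binom{1/2}m\ne0$ for all $m$: correct.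

**A test that fails.** Let $\phi=(1+x_1)\sqrt{1+x_2}$, so $P=y^2-(1+x_1)^2(1+x_2)$ and $\Delta=4(1+x_1)^2(1+x_2)$. Again $\sigma_0=\{g_1,g_2\le0\}$, and the prediction is the first quadrant. But $\mathrm{supp}\,\phi=\{0,1\}\times\mathbb Z_{\ge0}$, and $\mathrm{rec}(Q(\phi))$ is the ray spanned by $(0,1)$. The factor $(1+x_1)^2$ of $\Delta$ causes no singularity of $\phi$.

**A worse failure.** Let
$$P=(1-x_1)y^2-y+x_2,\qquad w=(-1,-\sqrt2). \tag{1.2}$$
With $\zeta=(1-x_1)y$ the equation becomes $\zeta^2-\zeta+x_2(1-x_1)=0$, so one root is
$$\phi_1=\sum_{m\ge0}\mathrm{Cat}_m\,(1-x_1)^mx_2^{m+1}=x_2+(1-x_1)x_2^2+2(1-x_1)^2x_2^3+\cdots,$$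
with $\mathrm{Cat}_m=\frac1{m+1}\binom{2m}m$, and the other is $\phi_2=\frac1{1-x_1}-\phi_1$. Here $P$ is irreducible, because its discriminant $1-4x_2(1-x_1)$ has degree $1$ in $x_2$ and is not a square, and the coefficients of $P$ have no common factor. The supports are
$$\mathrm{supp}\,\phi_1=\{(i,m+1):0\le i\le m\},\qquad \mathrm{supp}\,\phi_2=\{(i,0):i\ge0\}\cup\mathrm{supp}\,\phi_1 .$$
So $\mathrm{rec}(Q(\phi_1))=\mathrm{cone}\{(0,1),(1,1)\}$, while $\mathrm{rec}(Q(\phi_2))$ is the first quadrant. The two series have the same $P$ and the same $w$, so *no rule that looks only at $P$ and $w$ can be right*. The factor $1-x_1$ of $\Delta$ is a pole of $\phi_2$, and $\phi_1$ does not see it.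

There is still some truth in (1.1). Here $\Delta=(1-x_1)(1-4x_2+4x_1x_2)$, and $\mathrm{Newt}(\Delta)$ has the vertices $(0,0),(1,0),(2,1),(0,1)$ with cones
$$\sigma_{(0,0)}=\{g_1\le0,g_2\le0\},\quad \sigma_{(1,0)}=\{g_1\ge0,\,g_1+g_2\le0\},\quad \sigma_{(2,1)}=\{g_1\ge0,\,g_1+g_2\ge0\},\quad\sigma_{(0,1)}=\{g_1\le0,g_2\ge0\}.$$
The polar of $\mathrm{rec}(Q(\phi_2))$ is $\sigma_{(0,0)}$, and the polar of $\mathrm{rec}(Q(\phi_1))$ is $\{g_2\le0,\,g_1+g_2\le0\}=\sigma_{(0,0)}\cup\sigma_{(1,0)}$. Both are *unions* of cones of the fan. This always holds (Theorem 2). The task is then to decide which cones occur (Proposition 5), and this yields the algorithm (Theorem 6): **the answer to the question is yes.**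

## 2. The rings $F_w$ and the cone $N(\phi)$

Fix $P,d,\Delta$ as above, and put $k:=d!$ and $M:=\frac1k\mathbb Z^n$.

**Definition.** For generic $w$ let $F_w$ be the set of all series with support in some $(v+C)\cap\frac1{k'}\mathbb Z^n$, $k'\ge1$, with $C$ compatible with $w$.

For $n=1$ and $w<0$ these are the Puiseux series in $x$; for $w>0$ they are those in $1/x$. Note that a cone generated by finitely many vectors $c$ with $w\cdot c<0$ is compatible with $w$: a nonzero element is a nonnegative combination of them with some positive coefficient.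

**Step 1: $F_w$ is a ring.** *We put two supports into one translated cone.* Let $f_1,f_2\in F_w$ have supports in $v_i+C_i$; take a common denominator $k'$. Let $C$ be generated by $C_1$, $C_2$ and the $2n$ vectors $-w\pm\varepsilon e_j$ with $\varepsilon>0$ so small that $-|w|^2\pm\varepsilon w_j<0$. Then $C$ is compatible with $w$, and $-w\in\mathrm{int}\,C$ because $-w$ is the center of the cross polytope spanned by the $-w\pm\varepsilon e_j$. So $\frac1tv_i-w\in C$ for large $t$, that is, $v_i-tw\in C$, and both supports lie in $tw+C$. Hence $F_w$ is closed under sums. By compactness of $C\cap S^{n-1}$ there is $\eta>0$ with $w\cdot c\le-\eta|c|$ on $C$, so $\{c\in C:w\cdot c\ge-s\}$ is compact for each $s$. If $I=I_1+I_2$ with $I_i\in tw+C$, then $c_i=I_i-tw$ satisfies $w\cdot c_i\ge w\cdot(I-2tw)$; so there are only finitely many such pairs in $\frac1{k'}\mathbb Z^n$. Products are therefore defined by finite convolution sums, with support in $2tw+C$.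

The convolution sums do not mention $w$. So *if a series lies in $F_w$ and in $F_{w''}$, its powers and the value of $P$ at it are the same in both rings*.

**Step 2: $F_w$ is a domain in which $P$ has at most $d$ roots.** *Leading terms do this.* By the same compactness only finitely many exponents of $f\in F_w$ lie above any $w$-threshold, so $f\neq0$ has a $w$-largest term. Leading terms multiply, so $F_w$ is a domain, and a polynomial of degree $d$ has at most $d$ roots in a domain.

**Step 3: nonzero Laurent polynomials in the $x_i^{1/k'}$ are invertible in $F_w$.** *This lets us divide by them later.* Such an element is $a\mathbf x^\alpha(1-h)$, where $h$ has finitely many exponents, all of negative $w$-value. They generate a cone compatible with $w$. In $\sum_mh^m$ only finitely many $m$ contribute to a given exponent, so this is an element of $F_w$ inverse to $1-h$.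

Every series in the sense of Section 1 lies in $F_w$ for some generic $w$: the set $\{w: w\cdot c<0\ \forall c\in C\setminus\{0\}\}$ is open, and nonempty because $C$ is line-free. An encoding with order $w$ presupposes $\phi\in F_w$, and "single out among the roots" means among the roots of $P$ in $F_w$.

**Definition.** For $\phi\ne0$ let $N(\phi)=\{g\in\mathbb R^n:\ \sup_{I\in\mathrm{supp}\,\phi}g\cdot I<\infty\}$.

This is a convex cone. For $\phi=1+\frac{x_2}{1-x_1}$ the supremum is $\sup_m\max(0,mg_1+g_2)$, so $N(\phi)=\{g_1\le0\}$. We use three facts.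

* **(2.1)** *If $\phi\in F_w$, then $w\in\mathrm{int}\,N(\phi)$.* If the support lies in $v+C$ with $C$ compatible with $w$, then every $g$ near $w$ is $\le0$ on the finitely many generators of $C$, hence bounded above on $v+C$.
* **(2.2)** *If $g_1,\dots,g_r\in N(\phi)\setminus\{0\}$ generate a line-free cone $\omega$, then $\mathrm{supp}\,\phi\subseteq u+\omega^\circ$ for some $u$.* We have $g_j\cdot I\le c_j$ on the support. As $\omega$ is line-free, there is $u_0$ with $g_j\cdot u_0>0$ for all $j$. For $u=tu_0$ with $t$ large, $g_j\cdot u\ge c_j$, so $g_j\cdot(I-u)\le0$.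
* **(2.3)** *If $w''\in\mathrm{int}\,\omega$ with $\omega$ a polyhedral cone, then $w''\cdot c<0$ for all $0\ne c\in\omega^\circ$; so $\omega^\circ$ is compatible with $w''$.* All $g$ near $w''$ satisfy $g\cdot c\le0$, and a linear form that is $\le0$ near $w''$ and not identically zero is negative at $w''$.

**(2.4)** Consequently, *if $w''\in\mathrm{int}\,N(\phi)$ is generic, then $\phi\in F_{w''}$*: apply (2.2) and (2.3) to a small simplicial cone $\omega\subseteq\mathrm{int}\,N(\phi)\cup\{0\}$ with $w''$ in its interior. The exponents of $\phi$ have a common denominator by definition.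

## 3. All $d$ roots over an open cone of the fan

The discriminant is good for the following: over the interior of a cone of the fan *every* root expands, with control over the whole cone.

**Proposition 1.** Let $\sigma=\sigma_v\in\Sigma_{\max}$ and let $w''\in\mathrm{int}\,\sigma$ be generic. Then $P$ has exactly $d$ roots in $F_{w''}$. Each root $f$ satisfies $\mathrm{supp}\,f\subseteq M$ and $\sigma\subseteq N(f)$.

*Proof.*

**Step 1: pass to $\mathbb C$.** *We want to use analysis.* Let $K_0\subseteq\mathbb K$ be generated over $\mathbb Q$ by the coefficients of $P$, and $\overline{K_0}$ its algebraic closure in $\mathbb K$. It has finite transcendence degree over $\mathbb Q$, so it embeds into $\mathbb C$. We regard $P$ as a polynomial over $\mathbb C$; $\Delta\ne0$ is unchanged. We write $F_{w''}(\mathbb C)$ for the ring with complex coefficients.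

**Step 2: find a domain without branching.** *We need a region where $P$ has $d$ simple roots.* Since $\mathrm{Newt}(\Delta)=\mathrm{Newt}(p_d)+\mathrm{Newt}(\mathrm{Disc}_yP)$, the face of $\mathrm{Newt}(p_d)$ on which $g\in\mathrm{int}\,\sigma$ is maximal is a summand of the point $v$, hence a point. It is locally constant in $g$, and $\mathrm{int}\,\sigma$ is connected, so it is one vertex $v_1$. Fix $u_0\in\mathrm{int}\,\sigma$. For $\xi\in t_0u_0+\sigma$ and $\mu\in\mathrm{supp}\,\Delta\setminus\{v\}$ we have $(\mu-v)\cdot\xi\le t_0(\mu-v)\cdot u_0$, which tends to $-\infty$ as $t_0\to\infty$; likewise for $p_d$ and $v_1$. So for $t_0$ large, the $v$-term of $\Delta$ has at least twice the absolute value of the sum of the others, and similarly for $p_d$. With a constant $c>0$,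
$$\Delta(\mathbf x)\neq0,\qquad |p_d(\mathbf x)|\ge c\,e^{v_1\cdot\xi}\qquad\text{whenever } \xi:=(\log|x_1|,\dots,\log|x_n|)\in t_0u_0+\mathrm{int}\,\sigma. \tag{3.1}$$

**Step 3: expand the roots.** *We turn the roots into Laurent series in the $x_i^{1/k}$.* The domain $Z=(t_0u_0+\mathrm{int}\,\sigma)+i\mathbb R^n$ is convex, hence simply connected. For $z\in Z$ the polynomial $P(e^z,y)$ has degree $d$ and nonzero discriminant, so its roots form a $d$-sheeted covering of $Z$. It is trivial: the roots are $d$ holomorphic functions $y_1,\dots,y_d$ on $Z$ with pairwise distinct values everywhere. For $\ell\in\mathbb Z^n$, $z\mapsto y_j(z+2\pi i\ell)$ is again one of them. This gives a homomorphism $\mathbb Z^n\to S_d$, and $k\ell=d!\,\ell$ acts trivially. So $y_j$ has periods $2\pi ik\mathbb Z^n$, and $y_j(z)=f_j(e^{z/k})$ with $f_j$ holomorphic on a connected Reinhardt domain in $(\mathbb C^*)^n$. There $f_j$ has an absolutely convergent Laurent expansion; in terms of $\mathbf x=e^z$,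
$$y_j=\sum_{I\in M}b_I\mathbf x^I,\qquad |b_I|\le e^{-I\cdot\xi}\sup_{\mathrm{Re}\,z=\xi}|y_j(z)|\quad(\xi\in t_0u_0+\mathrm{int}\,\sigma), \tag{3.2}$$
the estimate coming from the integral formula for the coefficients.

**Step 4: bound the support over the whole cone.** *We let $\xi$ run to infinity in direction $g$.* By Cauchy's root bound and (3.1), $|y_j|\le1+\max_{i<d}|p_i/p_d|\le C'e^{H(\xi)}$ with
$$H(\xi)=\max\Big(0,\max_{i<d,\ \mu\in\mathrm{supp}\,p_i}(\mu-v_1)\cdot\xi\Big).$$
$H$ is continuous, convex and positively homogeneous, hence subadditive. For $g\in\mathrm{int}\,\sigma$ and $\xi=t_0u_0+tg$, $t>0$, (3.2) gives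
$$|b_I|\le C'\exp\big(H(t_0u_0)-t_0\,I\cdot u_0+t\,(H(g)-I\cdot g)\big).$$
If $I\cdot g>H(g)$, then $t\to\infty$ yields $b_I=0$. So $g\cdot I\le H(g)$ on the support of the series for all $g\in\mathrm{int}\,\sigma$, and by continuity for all $g\in\sigma$.

**Step 5: these are all the formal roots over $\mathbb C$.** By Step 4 and the arguments of (2.2) and (2.3), applied to a small simplicial cone in $\mathrm{int}\,\sigma\cup\{0\}$ with $w''$ in its interior, each series lies in $F_{w''}(\mathbb C)$. Products of absolutely convergent Laurent series have the convolution sums as coefficients, and these are the finite sums of $F_{w''}(\mathbb C)$. Since $P(e^z,y_j)=0$, uniqueness of Laurent coefficients shows that the series is a formal root of $P$. The $d$ series are distinct, and $P$ has at most $d$ roots in $F_{w''}(\mathbb C)$.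

**Step 6: descend to $\mathbb K$.** *The coefficients must lie in $\overline{K_0}$.* $\mathrm{Aut}(\mathbb C/\overline{K_0})$ acts on coefficients, fixes $P$, and so permutes the $d$ roots. Hence every coefficient has a finite orbit. An element $\tau$ transcendental over $\overline{K_0}$ has an infinite orbit: take $\tau$ as part of a transcendence basis; each $\tau\mapsto\tau+m$, $m\in\mathbb Z$, extends to an automorphism of $\mathbb C$. So all coefficients lie in $\overline{K_0}\subseteq\mathbb K$. This gives $d$ roots in $F_{w''}$ over $\mathbb K$, hence all of them. $\square$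

**Theorem 2.** Let $\phi\ne0$ be an algebraic series with minimal polynomial $P$. Then
$$N(\phi)=\bigcup\{\sigma\in\Sigma_{\max}:\mathrm{int}\,\sigma\cap N(\phi)\ne\emptyset\}=\bigcup\{\sigma\in\Sigma_{\max}:\sigma\subseteq N(\phi)\}.$$
For $\sigma\in\Sigma_{\max}$ the conditions $\mathrm{int}\,\sigma\cap N(\phi)\neq\emptyset$ and $\sigma\subseteq N(\phi)$ are equivalent. $N(\phi)$ is a full-dimensional closed rational polyhedral cone, generated by the generators of these $\sigma$. Moreover $\mathrm{supp}\,\phi\subseteq M$.

*Proof.* Write $N=N(\phi)$.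

**Step 1: touching the interior of $\sigma$ forces containing $\sigma$.** $N$ is convex with nonempty interior by (2.1), so $N\subseteq\overline{\mathrm{int}\,N}$. Let $\mathrm{int}\,\sigma\cap N\ne\emptyset$. Then $\mathrm{int}\,\sigma\cap\mathrm{int}\,N$ is nonempty and open, so it contains a generic $w''$. By (2.4), $\phi\in F_{w''}$, and $\phi$ is a root of $P$ there. By Proposition 1, $\sigma\subseteq N$ and $\mathrm{supp}\,\phi\subseteq M$. The converse implication is trivial.

**Step 2: these $\sigma$ cover $N$.** The set $\bigcup_\sigma\mathrm{int}\,\sigma$ is open and dense. So each point of $N\subseteq\overline{\mathrm{int}\,N}$ is a limit of points of $N\cap\bigcup_\sigma\mathrm{int}\,\sigma$. Hence it lies in the union of the $\sigma$ with $\mathrm{int}\,\sigma\cap N\neq\emptyset$, which is a finite union of closed sets. Such $\sigma$ exist since $N\ne\emptyset$, so $\mathrm{supp}\,\phi\subseteq M$ is proved too.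

**Step 3: generators.** $N$ lies in the cone spanned by the generators of all these $\sigma$, and by convexity contains it. $\square$

## 4. $Q(\phi)$ is $\mathrm{conv}(E\cap\mathrm{supp}\,\phi)+N(\phi)^\circ$

It remains to locate the vertices. Put
$$E=\Big\{\tfrac{\mu-\mu'}{j-i}:\ 0\le i<j\le d,\ \mu\in\mathrm{supp}\,p_i,\ \mu'\in\mathrm{supp}\,p_j\Big\}.$$
This finite set contains all exponents that a leading term of a root can have. For (1.2), $p_0=x_2$, $p_1=-1$, $p_2=1-x_1$, and $E=\{(0,1),(0,\frac12),(-\frac12,\frac12),(0,0),(-1,0)\}$. So $E\cap\mathrm{supp}\,\phi_1=\{(0,1)\}$ and $E\cap\mathrm{supp}\,\phi_2=\{(0,0),(0,1)\}$.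

**Proposition 3.** The recession cone of $Q(\phi)$ is $N(\phi)^\circ$, and $Q(\phi)=\mathrm{conv}(E\cap\mathrm{supp}\,\phi)+N(\phi)^\circ$. In particular $Q(\phi)$ is a rational polyhedron.

*Proof.* Write $N=N(\phi)$, $Q=Q(\phi)$, and let $h_Q(g)=\sup_{I\in\mathrm{supp}\,\phi}g\cdot I$ be the support function of $Q$; it is finite exactly on $N$. Recall that $Q=\{x:g\cdot x\le h_Q(g)\ \forall g\}$.

**Step 1: the recession cone.** If $y\in\mathrm{rec}(Q)$, $x\in Q$ and $g\in N$, then $g\cdot x+t\,g\cdot y\le h_Q(g)<\infty$ for all $t\ge0$, so $g\cdot y\le0$. Conversely, if $y\in N^\circ$, $x\in Q$, $t\ge0$, then $g\cdot(x+ty)\le h_Q(g)$ for $g\in N$, and trivially for $g\notin N$; so $x+ty\in Q$. Hence $\mathrm{rec}(Q)=N^\circ$, and this gives "$\supseteq$" in the formula.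

**Step 2: leading exponents lie in $E$.** *This bounds $h_Q$ for generic directions.* Let $g\in\mathrm{int}\,N$ be generic; $\phi\in F_g$ by (2.4). Let $\alpha$ be the leading exponent of $\phi$, and $\mu_i$ that of $p_i\ne0$, with respect to $g$. The leading exponent of $p_i\phi^i$ is $\mu_i+i\alpha$. Since $P(\phi)=0$, the maximum of $g\cdot(\mu_i+i\alpha)$ is attained for two indices $i<j$, otherwise the top term would not cancel. By genericity $\mu_i+i\alpha=\mu_j+j\alpha$, so $\alpha=\frac{\mu_i-\mu_j}{j-i}\in E\cap\mathrm{supp}\,\phi$. In particular this set is nonempty. With $h_E(g)=\max_{e\in E\cap\mathrm{supp}\,\phi}g\cdot e$ we get $h_Q(g)=g\cdot\alpha\le h_E(g)$.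

**Step 3: all directions.** For $g\in N$ choose generic $g_j\in\mathrm{int}\,N$ with $g_j\to g$. As a supremum of linear functions $h_Q$ is lower semicontinuous, so $h_Q(g)\le\liminf h_Q(g_j)\le\lim h_E(g_j)=h_E(g)$. The set $\mathrm{conv}(E\cap\mathrm{supp}\,\phi)+N^\circ$ is a polytope plus a polyhedral cone, hence closed and convex. Its support function is $h_E(g)$ for $g\in N$ and $+\infty$ for $g\notin N=N^{\circ\circ}$. So $h_Q$ is at most this function everywhere, which is "$\subseteq$". Rationality follows from that of $E$ and $N$. $\square$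

For (1.2) we get $Q(\phi_1)=(0,1)+\mathrm{cone}\{(0,1),(1,1)\}$ and $Q(\phi_2)=$ the first quadrant, as seen in Section 1.

## 5. Comparing two expansions can refute, never certify

By Theorem 2 and Proposition 3 we only have to decide, for each of the finitely many $\sigma\in\Sigma_{\max}$, whether $\sigma\subseteq N(\phi)$. The natural attempt is this. Choose a generic $w''\in\mathrm{int}\,\sigma$ with real algebraic coordinates, and let $f_1,\dots,f_d$ be the roots of $P$ in $F_{w''}$. Then
$$\sigma\subseteq N(\phi)\iff\phi=f_i\ \text{for some } i .$$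
Indeed, if $\phi=f_i$, then $\sigma\subseteq N(f_i)$ by Proposition 1. If $\sigma\subseteq N(\phi)$, then $w''\in\mathrm{int}\,N(\phi)$ and $\phi\in F_{w''}$ is a root by (2.4). The Newton–Puiseux algorithm lists $\phi$ with respect to $w$ and the $f_i$ with respect to $w''$. Any single coefficient can be found on either side by listing until the exponent in question has been passed, or until the partial sum is a root. So we can compare coefficients one exponent of $M$ after another.

If $\phi\ne f_i$ for all $i$, each $f_i$ is refuted by some exponent after finite time. If $\phi=f_i$, the comparison with $f_i$ never ends. Nor do the initial segments help directly, since the orders differ: for $\phi_1$ of (1.2) the list with respect to $w=(-1,-\sqrt2)$ begins $x_2,\ x_2^2,\ -x_1x_2^2,\ 2x_2^3,\dots$, and with respect to $w''=(1,-\sqrt2)\in\mathrm{int}\,\sigma_{(1,0)}$ it begins $x_2,\ -x_1x_2^2,\ 2x_1^2x_2^3,\ -5x_1^3x_2^4,\ x_2^2,\dots$. What is missing is a finite certificate for $\sigma\subseteq N(\phi)$.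

The way out is to put $w$ and a vector of $\mathrm{int}\,\sigma$ into *one* line-free cone $\omega$. Then $\sigma\subseteq N(\phi)$ means that a monomial times $\phi$ is a formal power series with exponents in $\omega^\circ$. These series form the completion of a finitely generated ring $A$ at a maximal ideal, so $\phi$ becomes a formal branch of a finite covering of $\mathrm{Spec}\,A$ over one point. Formal branches that are isomorphic to the base are visible in the *finite-dimensional* fiber algebra over this point.

## 6. One monoid ring for two orders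

**Reductions.** *We arrange $\phi\ne0$, $n\ge2$, and at least one given term.* We have $\phi=0$ iff $P=cy$ with $c\in\mathbb K^*$; then $Q(\phi)=\emptyset$ has no faces. If $n=1$, add a dummy variable $x_2$ and replace $w$ by $(w_1,\sqrt2\,w_1)$, which is generic. $P$ stays irreducible, and $\phi$, its support (now in $\mathbb R\times\{0\}$) and the order of its terms do not change. By Puiseux's theorem $P$ has $d$ roots in the one-variable ring $F_{w_1}$. They lie in the new $F_w$, which contains at most $d$ roots; so the set of roots among which $\phi$ is singled out is the same. If no first term is given, $\phi$ is the only root of $P$ in $F_w$; compute one term with the Newton–Puiseux algorithm. *From now on $\phi\neq0$, $n\ge2$, and the exponents of the given terms are $\alpha_1,\dots,\alpha_{N_0}$, $N_0\ge1$.*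

Let $w\in\mathrm{int}\,\sigma_0$ with $\sigma_0\in\Sigma_{\max}$. Then $\sigma_0\subseteq N(\phi)$ by (2.1) and Theorem 2. Fix $\sigma\in\Sigma_{\max}$.

**Step 1: choose $\omega$.** *We need a line-free rational cone containing $w$ in its interior and a vector of $\mathrm{int}\,\sigma$.* Choose a nonzero rational $w'\in\mathrm{int}\,\sigma$. As $n\ge2$ and $w$ is generic, $w$ is not proportional to a rational vector, so $-w'\notin\mathbb R_{\ge0}w$. Choose linearly independent rational $g_1,\dots,g_n\in\mathrm{int}\,\sigma_0$ such that $\gamma=\mathrm{cone}(g_1,\dots,g_n)$ has $w$ in its interior and $-w'\notin\gamma$. Every narrow enough rational simplicial cone around $w$ works, and the conditions are decidable, so a search finds one. Put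
$$\omega=\gamma+\mathbb R_{\ge0}w',\qquad C=\omega^\circ .$$
$\omega$ is rational and full-dimensional, and $w\in\mathrm{int}\,\omega$. It is line-free: if $(a+sw')+(a'+s'w')=0$ with $a,a'\in\gamma$, $s,s'\ge0$, then $s+s'>0$ would give $-w'\in\gamma$; so $s=s'=0$ and $a+a'=0$, whence $a=a'=0$, as $\gamma$ is simplicial. Therefore $C$ is rational, line-free and full-dimensional, and compatible with $w$ by (2.3).

**Step 2: restate the question.** We have
$$\sigma\subseteq N(\phi)\iff w'\in N(\phi)\iff\mathrm{supp}\,\phi\subseteq u+C\ \text{ for some }u . \tag{6.1}$$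
The first equivalence is Theorem 2, as $w'\in\mathrm{int}\,\sigma$. If $w'\in N(\phi)$, then all generators $g_1,\dots,g_n,w'$ of $\omega$ lie in $N(\phi)$, and (2.2) applies. Conversely $w'\cdot c\le0$ on $C$, so $w'\cdot I\le w'\cdot u$ on the support.

**Step 3: the ring $A$.** *It is normal, with a maximal ideal at which to complete.* Let $A=\mathbb K[C\cap M]$ be the monoid algebra. By Gordan's lemma it is finitely generated. For $c_0\in\mathrm{int}\,C\cap M$ and $m\in M$ we have $m+ac_0\in C$ for large $a$; so $C\cap M$ generates the group $M$, and $A$ is a domain of dimension $n$ with fraction field $F=\mathbb K(x_1^{1/k},\dots,x_n^{1/k})$. It is normal: $C$ is an intersection of rational half-spaces $D$, each $\mathbb K[D\cap M]$ is isomorphic to $\mathbb K[t_1,t_2^{\pm1},\dots,t_n^{\pm1}]$, and an intersection of normal domains with the same fraction field is normal. As $C$ is line-free, the monomials $\mathbf x^c$, $c\ne0$, span a maximal ideal $\mathfrak m_A$, with $A/\mathfrak m_A=\mathbb K$.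

For example, for $C$ the first quadrant and $k=1$ we get $A=\mathbb K[x_1,x_2]$ and $\mathfrak m_A=(x_1,x_2)$.

**Step 4: the completion.** *The $\mathfrak m_A$-adic completion $\widehat A$ is $\mathbb K[[C\cap M]]$, the set of all series with support in $C\cap M$.* Take a rational $g_0\in\mathrm{int}\,\omega$ and put $\deg\mathbf x^c=-g_0\cdot c$, which by (2.3) is positive for $0\ne c\in C$. Only finitely many monomials have bounded degree. Let the finitely many monoid generators have degrees in $[\varepsilon,\delta]$ with $\varepsilon>0$. A monomial of degree $>s\delta$ is a product of more than $s$ generators, so it lies in $\mathfrak m_A^s$; and $\mathfrak m_A^s$ involves only degrees $\ge s\varepsilon$. So the $\mathfrak m_A$-adic topology is the one given by the degree, whose completion is $\mathbb K[[C\cap M]]$.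

$\widehat A$ is an $n$-dimensional complete noetherian local ring, and it is contained in the domain $F_w$ because $C$ is compatible with $w$. It is *normal* by a theorem we use twice.

**Zariski's theorem** (analytic normality; Zariski, Ann. Inst. Fourier 2 (1950); Zariski–Samuel, *Commutative Algebra* II, Ch. VIII, §13, Thm. 32). If a normal local domain is a localization, at a prime ideal, of a finitely generated algebra over a field, then its completion is a normal domain.

**Step 5: an integral equation.** *We scale $\phi$ to be integral.* Fix $c_0\in\mathrm{int}\,C\cap M$ and let $c=rc_0$ with $r\in\mathbb N$ so large that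
$$q:=\mathbf x^cp_d\in A,\qquad T(z):=z^d+\sum_{i<d}p_i\,p_d^{\,d-1-i}\,\mathbf x^{c(d-i)}z^i\in A[z].$$
This is possible since $c_0$ is interior and $d-i\ge1$. Substituting $z=qy$, the $i$-th summand becomes $p_ip_d^{d-1}\mathbf x^{cd}y^i$, so
$$T(qy)=p_d^{\,d-1}\,\mathbf x^{cd}\,P(y). \tag{6.2}$$
So $T(q\phi)=0$, and $T$ is squarefree over $F$ since $P$ is separable. Write $T=\prod_jT_j$ with $T_j$ monic irreducible over $F$. The coefficients of $T_j$ are polynomials in roots of $T$, hence integral over $A$ and in $F$; so $T_j\in A[z]$ by normality. Let $L_j=F[z]/(T_j)$, and let $B_j$ be the integral closure of $A$ in $L_j$. Division by the monic $T_j$ shows that $A[z]/(T_j)$ is a subring of $L_j$, and $B_j$ is its normalization. It is a finite $A$-module, by finiteness of normalization for affine domains.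

## 7. Roots in the completion are reduced points of the fiber

**Lemma 4.** Let $B=B_j$ and let $\mathfrak m\subset B$ be a maximal ideal over $\mathfrak m_A$ with

(i) $\dim_{\mathbb K}(B/\mathfrak m_AB)_{\mathfrak m}=1$ (equivalently $\mathfrak m_AB_{\mathfrak m}=\mathfrak mB_{\mathfrak m}$).

Then $\widehat A\to\widehat{B_{\mathfrak m}}$ is an isomorphism. It yields an $A$-algebra map $\theta_{\mathfrak m}:B\to\widehat{B_{\mathfrak m}}\cong\widehat A$ and a root $\psi_{\mathfrak m}:=\theta_{\mathfrak m}(z)\in\widehat A$ of $T_j$. Every root of $T_j$ in $\widehat A$ arises in this way.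

*Proof.* $B$ is an affine domain of dimension $n$ over the algebraically closed field $\mathbb K$, so $B/\mathfrak m=\mathbb K$ and $\dim B_{\mathfrak m}=\dim\widehat{B_{\mathfrak m}}=n$ for every maximal ideal $\mathfrak m$. In particular the two forms of (i) agree. For $\mathfrak m$ over $\mathfrak m_A$ the algebra $B/\mathfrak m_A^sB$ is finite-dimensional, so $\mathfrak m_A^sB_{\mathfrak m}$ contains a power of $\mathfrak mB_{\mathfrak m}$, and
$$B_{\mathfrak m}/\mathfrak m_A^sB_{\mathfrak m}=\widehat{B_{\mathfrak m}}/\mathfrak m_A^s\widehat{B_{\mathfrak m}}\qquad(s\ge1). \tag{7.1}$$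

**Step 1: (i) implies that $\widehat A\to\widehat{B_{\mathfrak m}}$ is surjective.** By (7.1), $\widehat{B_{\mathfrak m}}/\mathfrak m_A\widehat{B_{\mathfrak m}}=\mathbb K$. So every $b\in\widehat{B_{\mathfrak m}}$ is $\lambda+\sum a_ib_i$ with $\lambda\in\mathbb K$, $a_i$ generators of $\mathfrak m_A$, $b_i\in\widehat{B_{\mathfrak m}}$. Applying this again to the $b_i$, and so on, we find $b$ modulo $\mathfrak m_A^s\widehat{B_{\mathfrak m}}$ as the image of a polynomial in the $a_i$ of degree $<s$; increasing $s$ adds only terms of degree $\ge s$. These polynomials converge to some $a\in\widehat A$, and $b-a\in\bigcap_s\mathfrak m_A^s\widehat{B_{\mathfrak m}}=0$ by Krull's intersection theorem. (This is a case of Matsumura, *Commutative Ring Theory*, Thm. 8.4.)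

**Step 2: it is injective.** $\widehat A$ is a local domain of dimension $n$, and its image $\widehat{B_{\mathfrak m}}$ has dimension $n$. A nonzero kernel would lower the dimension. So the map is an isomorphism, $\theta_{\mathfrak m}$ is an $A$-algebra map, and $T_j(\psi_{\mathfrak m})=\theta_{\mathfrak m}(T_j(z))=0$.

**Step 3: a root $\psi\in\widehat A$ of $T_j$ gives a maximal ideal.** As $T_j$ is irreducible over $F$, $z\mapsto\psi$ defines an $F$-embedding $L_j\to\mathrm{Frac}\,\widehat A$. Elements of $B$ are integral over $A$, so their images are integral over $\widehat A$, and lie in $\widehat A$ because $\widehat A$ is normal. We obtain an $A$-algebra map $\theta:B\to\widehat A$. Let $\mathfrak m$ be the preimage of the maximal ideal of $\widehat A$. Then $B/\mathfrak m$ embeds $\mathbb K$-linearly into $\mathbb K$, so $\mathfrak m$ is maximal, and $\mathfrak m\cap A=\mathfrak m_A$.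

**Step 4: this $\mathfrak m$ satisfies (i), and $\psi=\psi_{\mathfrak m}$.** The local map $B_{\mathfrak m}\to\widehat A$ extends to a continuous map $\widehat\theta:\widehat{B_{\mathfrak m}}\to\widehat A$. The composite $\widehat A\to\widehat{B_{\mathfrak m}}\to\widehat A$ is continuous and the identity on the dense subring $A$, hence the identity. So $\widehat\theta$ is surjective. Now $B_{\mathfrak m}$ is normal, so $\widehat{B_{\mathfrak m}}$ is a domain by Zariski's theorem. Its dimension is $n=\dim\widehat A$, so a nonzero kernel is impossible, and $\widehat\theta$ is an isomorphism, inverse to $\widehat A\to\widehat{B_{\mathfrak m}}$. By (7.1), $B_{\mathfrak m}/\mathfrak m_AB_{\mathfrak m}=\widehat A/\mathfrak m_A\widehat A=\mathbb K$, which is (i). Finally $\theta_{\mathfrak m}$ is $B\to\widehat{B_{\mathfrak m}}$ followed by $\widehat\theta$, that is, $\theta_{\mathfrak m}=\theta$, and $\psi=\theta(z)=\psi_{\mathfrak m}$. $\square$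

We want $\psi/q$, where $q$ need not be a unit; so divisibility by $q$ up to a monomial must be tested. For each $j$ put
$$J_j=\{b\in B_j:\ b\,\mathbf x^{ac_0}z\in qB_j\text{ for some }a\in\mathbb N\}=\big((qB_j:z):(\mathbf x^{c_0})^\infty\big),$$
an ideal, since $a$ may be increased.

**Proposition 5.** $\sigma\subseteq N(\phi)$ if and only if there are $j$ and a maximal ideal $\mathfrak m\subset B_j$ over $\mathfrak m_A$ satisfying (i) and

(ii) $J_j\not\subseteq\mathfrak m$;

(iii) the terms $a\mathbf x^I$ of $\phi_{\mathfrak m}:=\psi_{\mathfrak m}/q\in F_w$ with $w\cdot I\ge w\cdot\alpha_{N_0}$ are exactly the given first terms of $\phi$.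

In this case $\phi=\phi_{\mathfrak m}$.

*Proof.* Recall that $q$ is invertible in $F_w$ by Step 3 of Section 2.

**Step 1: the meaning of (ii).** Assume (i). We claim
$$\text{(ii)}\iff\phi_{\mathfrak m}\in\mathbf x^{-ac_0}\widehat A\ \text{ for some }a\in\mathbb N. \tag{7.2}$$
The right side says $\mathbf x^{ac_0}\psi_{\mathfrak m}\in q\widehat A$. The map $B_{\mathfrak m}\to\widehat{B_{\mathfrak m}}\cong\widehat A$ is faithfully flat and sends $z$ to $\psi_{\mathfrak m}$, so $q\widehat{B_{\mathfrak m}}\cap B_{\mathfrak m}=qB_{\mathfrak m}$, and the condition is equivalent to $\mathbf x^{ac_0}z\in qB_{\mathfrak m}$. Clearing denominators, this says $b\,\mathbf x^{ac_0}z\in qB_j$ for some $b\in B_j\setminus\mathfrak m$. Such $a$ and $b$ exist iff $J_j\not\subseteq\mathfrak m$.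

**Step 2: "$\Leftarrow$".** Let $\mathfrak m$ satisfy (i)–(iii). By (7.2), $\mathrm{supp}\,\phi_{\mathfrak m}\subseteq-ac_0+C$. As $T(q\phi_{\mathfrak m})=T(\psi_{\mathfrak m})=0$, (6.2) gives $p_d^{d-1}\mathbf x^{cd}P(\phi_{\mathfrak m})=0$, so $P(\phi_{\mathfrak m})=0$ in the domain $F_w$. By (iii) the first $N_0$ terms of $\phi_{\mathfrak m}$ are the given ones, and these single out $\phi$ among the roots of $P$ in $F_w$. So $\phi=\phi_{\mathfrak m}$, and (6.1) gives $\sigma\subseteq N(\phi)$.

**Step 3: "$\Rightarrow$".** By (6.1) and Theorem 2, $\mathrm{supp}\,\phi\subseteq(u+C)\cap M$. Since $c_0\in\mathrm{int}\,C$, $\mathbf x^{ac_0}\phi\in\widehat A$ for some $a$. So $\psi=q\phi$ lies in $\mathrm{Frac}\,\widehat A$ and is a root of the monic $T\in A[z]$; by normality $\psi\in\widehat A$. As $\widehat A$ is a domain, $T_j(\psi)=0$ for some $j$. By Lemma 4, $\psi=\psi_{\mathfrak m}$ with $\mathfrak m$ satisfying (i), so $\phi=\phi_{\mathfrak m}$. Then (ii) holds by (7.2), and (iii) is clear. $\square$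

## 8. The two roots of $(1-x_1)y^2-y+x_2$ under the test

Take (1.2), $w=(-1,-\sqrt2)$, $\sigma_0=\sigma_{(0,0)}$ and $\sigma=\sigma_{(1,0)}$. The vector $w'=(1,-2)$ lies in $\mathrm{int}\,\sigma$. The cone $\gamma=\mathrm{cone}\{(-1,-1),(-1,-2)\}$ is generated by vectors of $\mathrm{int}\,\sigma_0$, has $w$ in its interior, and does not contain $-w'=(-1,2)$. As $(-1,-2)=\frac43(-1,-1)+\frac13(1,-2)$, we get $\omega=\mathrm{cone}\{(-1,-1),(1,-2)\}$ and
$$C=\{c_1+c_2\ge0,\ c_1\le2c_2\},\qquad M=\tfrac12\mathbb Z^2 .$$
Take $c_0=(0,\frac12)$ and $c=2c_0=(0,1)$. Then $q=x_2(1-x_1)$ and $T=z^2-x_2z+x_2^3(1-x_1)$, both with exponents in $C$. $T$ is irreducible over $F$, because with $x_i=s_i^2$ the polynomial $1-4s_2^2(1-s_1^2)$ is not the square of a polynomial $\alpha+\beta s_2$. So there is one ring $B$.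

The element $\zeta=z/x_2$ satisfies $\zeta^2-\zeta+x_2(1-x_1)=0$ over $A$, so $\zeta\in B$. Its discriminant $1-4x_2+4x_1x_2$ is congruent to $1$ modulo $\mathfrak m_A$, because $(0,1)$ and $(1,1)$ are nonzero elements of $C$. Since the discriminant times $B$ lies in $A[\zeta]$, the rings $B$ and $A[\zeta]$ agree after localizing $A$ at $\mathfrak m_A$, and
$$B/\mathfrak m_AB=\mathbb K[\zeta]/(\zeta^2-\zeta)\cong\mathbb K\times\mathbb K .$$
There are two maximal ideals over $\mathfrak m_A$, $\mathfrak m_0$ (where $\zeta=0$) and $\mathfrak m_1$ (where $\zeta=1$), and both satisfy (i).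

At $\mathfrak m_0$: from $\zeta(1-\zeta)=x_2(1-x_1)=q$ we get $(1-\zeta)z=x_2\,\zeta(1-\zeta)=x_2q\in qB$. So $1-\zeta\in J\setminus\mathfrak m_0$, and (ii) holds. Here $\phi_{\mathfrak m_0}=\zeta/(1-x_1)=\phi_1$.

At $\mathfrak m_1$: $\phi_{\mathfrak m_1}=\phi_2=\frac1{1-x_1}-\phi_1$. Since $\phi_2$ has all exponents $(i,0)$, $\mathbf x^{ac_0}\phi_2$ has the exponents $(i,\frac a2)$ for all $i\ge0$, and $(i,\frac a2)\notin C$ for $i>a$. By (7.2), (ii) fails.

For $\phi_1$, with first term $x_2$, the ideal $\mathfrak m_0$ satisfies (i)–(iii), so $\sigma\subseteq N(\phi_1)$. For $\phi_2$, with first term $1$, $\mathfrak m_0$ violates (iii) and $\mathfrak m_1$ violates (ii), so $\sigma\not\subseteq N(\phi_2)$. Both answers agree with Section 1.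

## 9. Each ingredient is computable

All computations are over $\overline{\mathbb Q}$, a computable perfect field; each takes place in some number field.

**Step 1: $A$ and the $T_j$.** A Hilbert basis of $C\cap M$ gives the generators of $A$, and the toric ideal their relations. The $T_j$ are found by absolute factorization of multivariate polynomials, after writing $x_i=s_i^k$ and clearing monomials.

**Step 2: the normalization $B_j$** (T. de Jong, J. Symb. Comput. 26 (1998)). Let $R_0=A[z]/(T_j)$ and let $D\ne0$ be an element of its Jacobian ideal; it exists since the characteristic is $0$, and $R_0[1/D]$ is regular, hence normal. Iterate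
$$I_i=\sqrt{DR_i},\qquad R_{i+1}=\mathrm{Hom}_{R_i}(I_i,I_i)=\{f\in L_j: fI_i\subseteq I_i\}.$$
Elements of $R_{i+1}$ are integral over $R_i$, since $I_i$ is a faithful finite module. So the $R_i$ form an ascending chain of $R_0$-submodules of the finite module $B_j$, and the chain stops. It remains to see the Grauert–Remmert criterion: *$R_{i+1}=R_i$ implies that $R_i$ is normal.* Write $R=R_i$, $I=I_i$, $\bar R=B_j$. First, if $f\in\bar R$ and $fI\subseteq R$, then $fI\subseteq I$: from $f^m+a_1f^{m-1}+\dots+a_m=0$ with $a_l\in R$ and $x\in I$ we get $(fx)^m=-\sum_{l\ge1} a_lx^l(fx)^{m-l}\in I$, so $fx\in\sqrt I=I$. Next, $R_0[1/D]$ is normal, so $R[1/D]=\bar R[1/D]$, and as $\bar R$ is a finite module, a power of $D$ multiplies $\bar R$ into $R$. As $I=\sqrt{DR}$ is finitely generated, so does a power of $I$. Suppose $R\ne\bar R$ and let $s\ge1$ be minimal with $I^s\bar R\subseteq R$. Choose $h\in I^{s-1}\bar R\setminus R$. Then $h\in\bar R$ and $hI\subseteq R$, so $hI\subseteq I$ and $h\in R_{i+1}\setminus R$. So $R_{i+1}\neq R$, as claimed. Conversely, a normal $R_i$ has $R_{i+1}=R_i$. Radicals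 and Hom are computed with Gröbner bases.

**Step 3: maximal ideals and (i).** Decompose the finite-dimensional algebra $B_j/\mathfrak m_AB_j$ into local factors. They are the $(B_j/\mathfrak m_AB_j)_{\mathfrak m}$, and (i) says that the factor has dimension $1$.

**Step 4: (ii).** Compute generators of $J_j$ by an ideal quotient and a saturation with Gröbner bases, and evaluate them in $B_j/\mathfrak m=\mathbb K$. Condition (ii) holds iff some value is nonzero.

**Step 5: (iii).** *We need the terms of $\phi_{\mathfrak m}$ above a $w$-threshold.* By Lemma 4 and (7.1), the local factor at $\mathfrak m$ of $B_j/\mathfrak m_A^sB_j$ is $A/\mathfrak m_A^s$. Linear algebra gives the image of $z$ in it, i.e. $\psi_{\mathfrak m}$ modulo $\mathfrak m_A^s\widehat A$. Let $\varepsilon'=\min_i(-w\cdot c_i)>0$ over the monoid generators $c_i$. Elements of $\mathfrak m_A^s\widehat A$ have only exponents $I$ with $w\cdot I\le-s\varepsilon'$. So all terms of $\psi_{\mathfrak m}$ above any $w$-threshold are computable. Write $q=a\mathbf x^\beta(1-h)$ with leading exponent $\beta$, and expand $q^{-1}=a^{-1}\mathbf x^{-\beta}\sum_mh^m$.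 A product of a term of $\psi_{\mathfrak m}$ and one of $q^{-1}$ has $w$-value $\ge\tau$ only if the first has $w$-value $\ge\tau+w\cdot\beta$ and the second has $w$-value $\ge\tau$. So finitely many computable terms on each side give the terms of $\phi_{\mathfrak m}$ above $\tau$.

Hence, for each $\sigma\in\Sigma_{\max}$, it is decidable whether $\sigma\subseteq N(\phi)$.

## 10. The algorithm for the unbounded faces

**Input:** $P$, $w$ and the first $N_0\ge1$ terms of $\phi$, with $\phi\ne0$ and $n\ge2$ after the reductions of Section 6.

1. If the sum of the given terms is a root of $P$, then it equals $\phi$, since it is a root in $F_w$ with the given first terms. $Q(\phi)$ is a polytope; output the empty list and stop.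
2. Compute $\Delta$, $\Sigma_{\max}$, and $\sigma_0$ with $w\in\mathrm{int}\,\sigma_0$. For every $\sigma\in\Sigma_{\max}\setminus\{\sigma_0\}$ decide whether $\sigma\subseteq N(\phi)$ by Proposition 5. Let $\mathcal S$ consist of $\sigma_0$ and the $\sigma$ with positive answer.
3. $N(\phi)$ is generated by the generators of the $\sigma\in\mathcal S$. Compute the set $R$ of primitive integer generators of the extreme rays of $N(\phi)^\circ$.
4. Compute $E$ and $V_0:=E\cap\mathrm{supp}\,\phi$: list the terms of $\phi$ with the Newton–Puiseux algorithm until the next exponent $\alpha_r$ satisfies $w\cdot\alpha_r<w\cdot e$ for all $e\in E$, or until the partial sum (of at least $N_0$ terms) is a root of $P$, in which case it equals $\phi$.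
5. For all $\emptyset\ne V_1\subseteq V_0$ and $\emptyset\ne R_1\subseteq R$ decide by rational linear programming whether there are $\ell\in\mathbb R^n$, $h\in\mathbb R$ with
$$\ell\cdot e=h\ (e\in V_1),\quad \ell\cdot e\le h-1\ (e\in V_0\setminus V_1),\quad \ell\cdot r=0\ (r\in R_1),\quad \ell\cdot r\le-1\ (r\in R\setminus R_1). \tag{10.1}$$
If so, output the face $\mathrm{conv}(V_1)+\mathrm{cone}(R_1)$.

If $n=1$ originally, everything lies in $\mathbb R\times\{0\}$; drop the second coordinate.

**Theorem 6.** From any encoding of any algebraic series $\phi$, the algorithm terminates and outputs exactly the unbounded faces of $Q(\phi)$, each once, in the form $\mathrm{conv}(V)+\mathrm{cone}(R)$.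

*Proof.*

**Step 1: termination.** Step 2 of the algorithm terminates by Section 9. In Step 4, if the support is finite, the partial sum eventually is $\phi$. If it is infinite, $w\cdot\alpha_r\to-\infty$, since only finitely many exponents lie above any threshold, and the first stopping condition occurs. The rest is finite.

**Step 2: the polyhedron is correct.** Step 2 of the algorithm is correct by Proposition 5 and Step 3 by Theorem 2. As $N(\phi)$ is full-dimensional, $N(\phi)^\circ$ is line-free, hence spanned by its extreme rays: $\mathrm{cone}(R)=N(\phi)^\circ$. In Step 4, exponents from $\alpha_r$ on cannot lie in $E$, and a root that is a partial sum of at least $N_0$ terms has the given first terms, hence is $\phi$; so $V_0$ is correct. By Proposition 3, $V_0\neq\emptyset$ and $Q(\phi)=\mathrm{conv}(V_0)+\mathrm{cone}(R)$.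

**Step 3: the faces are the solvable pairs.** The faces of $Q(\phi)$ (with $\ell=0$ for $Q(\phi)$ itself) are the sets of maximizers of linear functionals $\ell$ bounded above on $Q(\phi)$, i.e. with $\ell\cdot r\le0$ on $R$. For such $\ell$ the set of maximizers is $\mathrm{conv}(V_1)+\mathrm{cone}(R_1)$, with $V_1$ the set of maximizers of $\ell$ in $V_0$ and $R_1=\{r\in R:\ell\cdot r=0\}$. After scaling by a large positive number, $\ell$ satisfies (10.1). Conversely, any solution of (10.1) has this set of maximizers. The face is unbounded iff $R_1\ne\emptyset$.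

**Step 4: no repetition.** If $F$ is the face belonging to $(V_1,R_1)$, then $V_1=V_0\cap F$ and $R_1=R\cap\mathrm{rec}(F)$, so distinct pairs give distinct faces. $\square$

For $\phi_1$ of (1.2): $\mathcal S=\{\sigma_{(0,0)},\sigma_{(1,0)}\}$, $R=\{(0,1),(1,1)\}$, $V_0=\{(0,1)\}$, and the unbounded faces are $Q(\phi_1)$ and the two rays from $(0,1)$ in the directions $(0,1)$ and $(1,1)$.

For $\phi=1+\frac{x_2}{1-x_1}$ with $w_1,w_2<0$: $R=\{(1,0)\}$ and $V_0=\{(0,0),(0,1)\}$. The unbounded faces are $Q(\phi)$ and the rays $(0,0)+\mathbb R_{\ge0}(1,0)$ and $(0,1)+\mathbb R_{\ge0}(1,0)$. The first ray contains only one point of the support, so the closure in the definition of $Q(\phi)$ matters.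

## 11. Which polyhedra occur, face series, and equality across orders

**Theorem 7.**

(a) A set is $Q(\phi)$ for a nonzero algebraic series $\phi$ if and only if it is $\mathrm{conv}(V)+\mathrm{cone}(R)$ with $V\ne\emptyset$, $R$ finite subsets of $\mathbb Q^n$ and $\mathrm{cone}(R)$ line-free.

(b) Every vertex of $Q(\phi)$ lies in $E\cap\mathrm{supp}\,\phi$. Every extreme ray of its recession cone is $\mathbb R_{\ge0}(\mu-v)$ for an edge $[v,\mu]$ of $\mathrm{Newt}(\Delta)$. Hence every unbounded face is $\mathrm{conv}(V_1)+\mathrm{cone}(R_1)$ with $V_1\subseteq E$ and $R_1$ consisting of edge directions of $\mathrm{Newt}(\Delta)$.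

(c) For each face $F$ of $Q(\phi)$, the face series $\phi_F=\sum_{I\in F}a_I\mathbf x^I$ is nonzero and algebraic. If $F$ is the set of maximizers of $\ell$ on $Q(\phi)$, $h=\max_{Q(\phi)}\ell$ and $H=\max\{\ell\cdot\mu+ih:\mu\in\mathrm{supp}\,p_i\}$, then $\phi_F$ is a root of the nonzero polynomial $P_F=\sum_{\ell\cdot\mu+ih=H}p_{i,\mu}\mathbf x^\mu y^i$, where $p_i=\sum_\mu p_{i,\mu}\mathbf x^\mu$.

So the edges of $\mathrm{Newt}(\Delta)$ in the guess (1.1) were the right objects, but the edges may leave several vertices, and not all of them count.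

*Proof.*

**Step 1: necessity in (a).** This is Theorem 2 and Proposition 3, which hold for all $n\ge1$ and over any $\mathbb K$; every $\phi$ lies in some $F_w$ by Section 2, and $N(\phi)^\circ$ is line-free since $N(\phi)$ is full-dimensional.

**Step 2: sufficiency in (a).** *We write down a series.* Drop $0$ from $R$ and scale so that $R\subset\mathbb Z^n\setminus\{0\}$. Put $\phi=\sum_{v\in V}\mathbf x^v\prod_{r\in R}(1-\mathbf x^r)^{-1}$, expanded in nonnegative powers of the $\mathbf x^r$. As $\mathrm{cone}(R)$ is line-free, there is $g$ with $g\cdot r>0$ for all $r\in R$, so each exponent arises finitely often. The support lies in a translate of a line-free full-dimensional cone containing $\mathrm{cone}(R)$: for a generic $w$ near $-g$, $\mathrm{cone}(R)$ is compatible with $w$, and Step 1 of Section 2 gives such a cone. The series lies in $\mathbb K(x_1^{1/k'},\dots,x_n^{1/k'})$ for some $k'$, so it is algebraic. Its coefficients are positive integers on $V+\sum_{r\in R}\mathbb Nr$ and zero elsewhere. The convex hull of a sum of sets is the sum of the convex hulls, so $\mathrm{conv}(\mathrm{supp}\,\phi)=\mathrm{conv}(V)+\mathrm{cone}(R)$,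 which is closed.

**Step 3: (b).** The vertices of $\mathrm{conv}(E\cap\mathrm{supp}\,\phi)+N(\phi)^\circ$ lie in $E\cap\mathrm{supp}\,\phi$. An extreme ray of $N(\phi)^\circ$ is spanned by the outer normal $r$ of a facet $G=N\cap r^\perp$ of $N=N(\phi)$. By Theorem 2, $G$ is the finite union of the sets $\sigma\cap r^\perp$, $\sigma\in\Sigma_{\max}$, $\sigma\subseteq N$; these are faces of $\sigma$, as $r\le0$ on $\sigma$. One of them, $\tau=\sigma_v\cap r^\perp$, has dimension $n-1$. It is a facet of $\sigma_v=\{g:g\cdot(\mu-v)\le0\ \forall\mu\in\mathrm{supp}\,\Delta\}$. Let $g$ be in the relative interior of $\tau$. The face of $\mathrm{Newt}(\Delta)$ on which $g$ is maximal is the convex hull of the $\mu\in\mathrm{supp}\,\Delta$ with $g\cdot(\mu-v)=0$. For these, $\mu-v\le0$ on $\tau$ with equality at a relative interior point, so $\mu-v\perp\tau$ and $\mu-v\in\mathbb Rr$. At least one such $\mu\ne v$ exists because $g\notin\mathrm{int}\,\sigma_v$. So this face is a segment with $v$ as an endpoint, i.e. an edge $[v,\mu]$, and $r=\lambda(\mu-v)$. Both $r$ and $\mu-v$ are $\le0$ on the full-dimensional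 cone $\sigma_v$, hence $\lambda>0$. The last claim follows from Proposition 3 as in Step 3 of the proof of Theorem 6.

**Step 4: (c).** $Q(\phi)$ contains no line, so $F$ contains a vertex of $Q(\phi)$, which lies in the support by (b). Thus $\phi_F\ne0$. All exponents of $\phi-\phi_F$ have $\ell$-value $<h$. So the exponents of $\mathbf x^\mu\phi^i$ have $\ell$-value at most $\ell\cdot\mu+ih\le H$, and its part of $\ell$-value exactly $\ell\cdot\mu+ih$ is $\mathbf x^\mu\phi_F^i$. Hence the part of $P(\mathbf x,\phi)=0$ of $\ell$-value exactly $H$ is $P_F(\mathbf x,\phi_F)$, which therefore vanishes. $P_F\ne0$ by the choice of $H$, so $\phi_F$ is algebraic. $\square$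

To see (c) at work, take $\phi_1$ of (1.2) and the ray $F$ from $(0,1)$ in direction $(1,1)$. Then $\phi_F=\sum_m\mathrm{Cat}_m(-1)^mx_1^mx_2^{m+1}$. With $\ell=(1,-1)$ we have $h=-1$, and the $\ell\cdot\mu+ih$ are $-1$ for $x_2$, $-1$ for $-y$, $-2$ for $y^2$, $-1$ for $-x_1y^2$. So $P_F=-x_1y^2-y+x_2$. Indeed $u=x_1\phi_F$ satisfies $u^2+u-x_1x_2=0$, which is the Catalan equation for $-u$ at $-x_1x_2$.

**Corollary 8 (equality across different orders).** Given encodings of $\phi_1$ (order $w_1$) and $\phi_2$ (order $w_2$), it is decidable whether $\phi_1=\phi_2$.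

*Proof.* (Here $\phi_1,\phi_2$ are arbitrary.)

**Step 1: reduce to listing $\phi_1$ with respect to $w_2$.** The minimal polynomials must agree up to a constant; let both equal $P$, with $P\ne cy$ (otherwise both series are $0$). Make the reductions of Section 6 for both encodings, with the same dummy variable if $n=1$. Compute $N(\phi_1)$. If $w_2\notin\mathrm{int}\,N(\phi_1)$, then $\phi_1\notin F_{w_2}$ by (2.1), so $\phi_1\ne\phi_2$. Let $w_2\in\mathrm{int}\,N(\phi_1)$. Then $\phi_1\in F_{w_2}$ by (2.4), and it is a root of $P$ there. So it equals $\phi_2$ iff its first terms with respect to $w_2$ are the given ones. It remains to compute these.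

**Step 2: the case $N(\phi_1)=\mathbb R^n$.** The support of $\phi_1$ is bounded and contained in $M$, hence finite. Listing terms with respect to $w_1$ (at least the given ones) until the partial sum is a root yields $\phi_1$ explicitly.

**Step 3: a cone for both orders otherwise.** Then $w_2\notin\mathbb R_{<0}w_1$: both are interior points of the convex cone $N(\phi_1)$, and opposite interior points would give $0\in\mathrm{int}\,N(\phi_1)$, i.e. $N(\phi_1)=\mathbb R^n$. So there is $u_0$ with $w_1\cdot u_0,\,w_2\cdot u_0>0$. Choose rational simplicial cones $\gamma_1,\gamma_2\subseteq N(\phi_1)$ with $w_i\in\mathrm{int}\,\gamma_i$, so narrow that all generators have positive product with $u_0$. Then $\omega=\gamma_1+\gamma_2$ is line-free, full-dimensional and rational, it contains $w_1,w_2$ in its interior, and $\mathrm{supp}\,\phi_1\subseteq u+\omega^\circ$ by (2.2).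

**Step 4: compute.** Carry out Steps 3–5 of Section 6 and all of Section 7 with this $\omega$, with $C=\omega^\circ$, and with $w=w_1$. The proof of "$\Rightarrow$" in Proposition 5 uses only $\mathrm{supp}\,\phi_1\subseteq(u+C)\cap M$, so some $\mathfrak m$ satisfies (i)–(iii). By the proof of "$\Leftarrow$", any such $\mathfrak m$ satisfies $\phi_1=\phi_{\mathfrak m}$. Find one by Section 9. As $w_2\in\mathrm{int}\,\omega$, $C$ is compatible with $w_2$ and $\widehat A\subseteq F_{w_2}$. The identity $q\phi_1=\psi_{\mathfrak m}$ holds in $F_{w_2}$ too. So the terms of $\phi_1$ above any $w_2$-threshold are computed from $\psi_{\mathfrak m}$ and the expansion of $q^{-1}$ with respect to $w_2$, as in Step 5 of Section 9. $\square$
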